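# Circulant graphs whose representation number exceeds their degree

## 1. Words for the hexagon and for complete bipartite graphs

Take the hexagon with vertices $0,1,2,3,4,5$ in cyclic order, and consider the word
$$w=0\;5\;1\;0\;2\;1\;3\;2\;4\;3\;5\;4 .$$
Every letter occurs twice. Record the two positions of each letter as an interval:
$$0:[1,4],\quad 1:[3,6],\quad 2:[5,8],\quad 3:[7,10],\quad 4:[9,12],\quad 5:[2,11].$$
Delete all letters except two, $x$ and $y$. What is left is $xyxy$ or $yxyx$ exactly when the two intervals cross, that is, overlap without containment. Among $0,1,2,3,4$, consecutive intervals cross and all other pairs are disjoint. The interval $[2,11]$ of $5$ contains those of $1,2,3$ and crosses those of $0$ and $4$. So two letters alternate in $w$ exactly when they are neighbors on the hexagon: the word encodes the graph.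

**Definition (word-representability).** Distinct letters $x,y$ *alternate* in a word if deleting all other letters leaves $xyxy\ldots$ or $yxyx\ldots$, of even or odd length. A graph $G=(V,E)$ is *word-representable* if there is a word over the alphabet $V$, containing every letter at least once, such that for all distinct $x,y\in V$ we have $xy\in E$ if and only if $x$ and $y$ alternate. A word is *$k$-uniform* if every letter occurs exactly $k$ times, and $G$ is *$k$-word-representable* if some $k$-uniform word represents it.

Every word-representable graph is $k$-word-representable for some $k$. The least such $k$ is the *representation number* $\mathcal R(G)$, and it is known that $G$ is $k$-word-representable if and only if $\mathcal R(G)\le k$. All graphs here are simple and undirected.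

In a $1$-uniform word any two letters alternate, so only complete graphs have representation number $1$. Hence the hexagon has representation number exactly $2$, which is also its degree.

**Definition (circulant graph).** For integers $0<a_1<\dots<a_s<(n+1)/2$ with $s\ge 1$, the graph $C(n;a_1,\dots,a_s)$ has vertex set $\{0,\dots,n-1\}$, and $i,j$ are adjacent if and only if $(i-j)\bmod n$ or $(j-i)\bmod n$ lies in $\{a_1,\dots,a_s\}$. It is regular of degree $2s$, or of degree $2s-1$ when $a_s=n/2$. It need not be connected.

The hexagon is $C(6;1)$. Two more examples on six vertices: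

* $C(6;3)$ is three disjoint edges, of degree $1$. The word $0303\,1414\,2525$ represents it: $0,3$ alternate, while $0,1$ leave $0011$.
* $C(6;1,3)$ is $K_{3,3}$ with parts $\{0,2,4\}$ and $\{1,3,5\}$, of degree $3$. The word $024135\,420531$ represents it: each even letter precedes each odd letter in both halves, and two letters of the same part appear in opposite orders in the two halves. So $\mathcal R=2$, below the degree.

The last word works for every $K_{m,m}$ with $m\ge2$: degree $m$, representation number $2$. For degree $2$ in general it is known that every $2$-regular circulant graph is a disjoint union of cycles and is $2$-word-representable. This suggests the following question, raised by Eshwar Srinivasan and Ramesh Hariharasubramanian in "On semi-transitive orientability of circulant graphs", arXiv:2406.03168 (2024): are word-representable $k$-regular circulant graphs $k$-word-representable? Precisely: *does every word-representable $k$-regular circulant graph $G$, connected or not, satisfy $\mathcal R(G)\le k$, for every $k\ge3$?*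

We shall prove that the answer is no, and that it fails for every sufficiently large $k$. The proof is probabilistic, and it does not decide individual small values of $k$.

## 2. Bipartite circulants on $\mathbb Z_{2m}$ and the theorems

Throughout, $\ln$ is the natural logarithm, $m\ge3$ is odd and $n=2m$. Let $A$ be the set of even residues and $B$ the set of odd residues in $\mathbb Z_{2m}$, so $|A|=|B|=m$. For an odd residue $x$ put $[x]=\{x,-x\}$. The equation $x=-x$ means $2x=0$, that is $x\in\{0,m\}$, so the only odd $x$ with $x=-x$ is $m$. Thus the odd residues split into $\{m\}$ and a family $\mathcal C$ of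
$$M:=\frac{m-1}2$$
classes of size $2$. For a set $S=-S$ of odd residues let $G_S$ be the graph on $\mathbb Z_{2m}$ with $i\sim j\iff j-i\in S$. It is bipartite with parts $A,B$, it is $|S|$-regular, and for $S\neq\emptyset$ it is a circulant graph. Since the class of $m$ is a singleton, both parities of the degree occur: $m\in S$ if and only if $|S|$ is odd.

*Example.* For $m=5$ the classes in $\mathcal C$ are $\{1,9\}$ and $\{3,7\}$, so $M=2$. The set $S=\{1,9\}$ gives a $10$-cycle, $S=\{1,5,9\}$ gives $C(10;1,5)$, and $S=\{1,3,7,9\}$ gives $K_{5,5}$ minus the perfect matching of pairs $\{i,i+5\}$.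

**Theorem 1.** There is $k_0$ such that for every $k\ge k_0$ there is a connected bipartite word-representable $k$-regular circulant graph $G$ with $\mathcal R(G)>\frac{k\ln k}{2080}$ and $\mathcal R(G)>k$.

**Theorem 2.** Let $0<\varepsilon\le\frac12$. There is $m_1(\varepsilon)$ such that for every odd $m\ge m_1(\varepsilon)$ and every integer $k$ with $\frac{130\,m}{\varepsilon\ln m}\le k\le\frac{m-1}2$, all but a fraction at most $m^{-2}$ of the $k$-regular graphs $G_S$ on $\mathbb Z_{2m}$ satisfy
$$\frac{1-\varepsilon}4\,m<\mathcal R(G_S)\le m+1 .$$

**Theorem 3.** Let $\rho(k)$ be the maximum of $\mathcal R(G)$ over bipartite $k$-regular circulant graphs. Then $\frac{k\ln k}{2080}\le\rho(k)\le k(\log k)^{1+o(1)}$ as $k\to\infty$.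

The upper bound in Theorem 3 uses a cited theorem of Scott and Wood. The shape of the plan is visible in Theorem 2: the degree can be as small as a constant times $m/\ln m$, while the representation number stays linear in $m$.

## 3. An $(m+1)$-uniform word, and passing to components

**Lemma 4.** If $G_S$ is $k$-regular with $k\ge1$, then $G_S$ is word-representable and $\mathcal R(G_S)\le m+1$.

*Proof.* We concatenate permutations of the vertex set. In such a concatenation the letters $x,y$ leave a product of blocks $xy$ and $yx$. They alternate if and only if all blocks are equal, that is, $x,y$ occur in the same order in all the permutations.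

Fix a linear order on $A$. For $b\in B$ let $L_b$ be the permutation
$$N(b)\text{ (increasing)},\quad b,\quad A\setminus N(b)\text{ (increasing)},\quad B\setminus\{b\}\text{ (any order)},$$
and let $L^*$ be $A$ in decreasing order, followed by $B$ in any order. Let $w$ be the concatenation of the $m$ words $L_b$ and of $L^*$. Check all pairs.

* If $ab$ is an edge with $a\in A$, $b\in B$, then $a$ precedes $b$ in $L_b$ because $a\in N(b)$. In $L_{b'}$ with $b'\ne b$, and in $L^*$, all of $A$ precedes $b$. So $a,b$ alternate.
* If $a\in A$, $b\in B$ and $a\not\sim b$, then $b$ precedes $a$ in $L_b$, and $a$ precedes $b$ in $L^*$.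
* If $b\neq b'$ are in $B$, then $b$ comes first in $L_b$ and $b'$ comes first in $L_{b'}$.
* Let $a<a'$ in $A$. In $L^*$, $a'$ precedes $a$. In $L_b$, $a'$ precedes $a$ only if $a'\in N(b)$ and $a\notin N(b)$. If this held for all $b$, then $a'$ would have degree $m$ and $a$ degree $0$, contradicting regularity. So the pair occurs in both orders.

Hence $w$ is an $(m+1)$-uniform word representing $G_S$. $\square$

**Lemma 5.** Let $G$ be a circulant graph and $H$ one of its connected components. Then $H$ is isomorphic to a connected circulant graph of the same degree. If $G$ is word-representable and $\mathcal R(G)\ge3$, then $H$ is word-representable and $\mathcal R(H)\ge\mathcal R(G)$. If $G$ is bipartite, so is $H$.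

*Proof.* Let $G=C(n;a_1,\dots,a_s)$ and $d=\gcd(n,a_1,\dots,a_s)$. The component of $0$ is the subgroup generated by the $a_i$, which is $d\mathbb Z_n$, and the components are its cosets. Dividing by $d$ identifies each of them with $C(n/d;a_1/d,\dots,a_s/d)$. This is a legitimate circulant, since $a_s\le n/2$ gives $a_s/d\le (n/d)/2$, and $a_s/d=(n/d)/2$ if and only if $a_s=n/2$, so the degree is unchanged.

Deleting letters from a word representing $G$ gives words representing its induced subgraphs, so $H$ is word-representable. Suppose $H$ is $\ell$-word-representable with $\ell\ge2$. Take $\ell$-uniform words for all components, which are isomorphic to $H$, and concatenate them. Letters of the same component alternate if and only if they are adjacent. Letters of different components leave $x^\ell y^\ell$, which does not alternate as $\ell\ge2$. So $\mathcal R(G)\le\ell$. With $\ell=\max(\mathcal R(H),2)$ this gives $\mathcal R(G)\le\max(\mathcal R(H),2)$, and if $\mathcal R(G)\ge3$, then $\mathcal R(G)\le\mathcal R(H)$. The last statement is clear. $\square$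

So it suffices to find $G_S$ with large representation number, connected or not.

## 4. From uniform words to Ferrers relations

Put
$$N=\frac{m+1}2=M+1 .$$

**Definition (Ferrers relation, cover).** Let $A_1\subset A$, $B_1\subset B$ with $|A_1|=|B_1|=N$. A *Ferrers relation* is a set
$$F=\{(a,b)\in A_1\times B_1:\ u(b)<v(a)\}$$
with $u:B_1\to\mathbb R$ and $v:A_1\to\mathbb R$ injective. It is *edge-free* if it contains no adjacent pair. A *$T$-cover* of $(A_1,B_1)$ is a family $F_1,\dots,F_T$ of edge-free Ferrers relations whose union contains every non-adjacent pair of $A_1\times B_1$.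

**Lemma 6.** If $\mathcal R(G_S)\le r$, then some $(A_1,B_1)$ has a $(2r-2)$-cover.

*Proof.* Let $w$ be an $r$-uniform word representing $G_S$, and let $p_i(x)$ be the position of the $i$-th occurrence of $x$. Take the shortest prefix of $w$ in which $N$ letters of $A$ or $N$ letters of $B$ have occurred.

Suppose it is $A$, and let $A_1$ be these $N$ letters. At most $N-1$ letters of $B$ have occurred, so at least $m-(N-1)=N$ letters of $B$ have not. Let $B_1$ consist of $N$ of them. Then $p_1(a)<p_1(b)$ for all $a\in A_1$, $b\in B_1$, so $a\sim b$ if and only if
$$p_1(a)<p_1(b)<p_2(a)<p_2(b)<\dots<p_r(a)<p_r(b). \tag{1}$$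
The first inequality is automatic. A pair violates one of the others exactly when it lies in one of the $2r-2$ relations
$$\{p_i(b)<p_i(a)\}\ (2\le i\le r),\qquad \{p_{i+1}(a)<p_i(b)\}\ (1\le i\le r-1).$$
So these relations contain no adjacent pair, and together they contain every non-adjacent pair. They are Ferrers: for the first kind take $u=p_i$, $v=p_i$; for the second take $u=-p_i$, $v=-p_{i+1}$.

If the prefix has $N$ letters of $B$, let $B_1$ be these letters and let $A_1$ consist of $N$ letters of $A$ that have not occurred. Now $p_1(b)<p_1(a)$ always, and the same argument gives the relations $\{p_i(a)<p_i(b)\}$ for $2\le i\le r$ and $\{p_{i+1}(b)<p_i(a)\}$ for $1\le i\le r-1$. They are Ferrers with $u=-p_i$, $v=-p_i$, and with $u=p_{i+1}$, $v=p_i$, respectively. $\square$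

*Example.* Run this on the hexagon word of Section 1, with $m=3$, $N=2$, $r=2$. The shortest prefix is $0\,5\,1$, which contains two odd letters, so $B_1=\{1,5\}$ and $A_1=\{2,4\}$. The edges in $A_1\times B_1$ are $(2,1)$ and $(4,5)$. The relation $\{p_2(a)<p_2(b)\}$ contains only $(2,5)$, since $8<11$ while $8>6$, $12>6$, $12>11$. The relation $\{p_2(b)<p_1(a)\}$ contains only $(4,1)$, since $6<9$ while $6>5$, $11>5$, $11>9$. So we get a $2$-cover. One edge-free Ferrers relation could not do: it would give $u(5)<v(2)\le u(1)<v(4)\le u(5)$.

*How many relations always suffice?* For each $b\in B_1$ the *star* $\{(a,b):a\in A_1,\ a\not\sim b\}$ is an edge-free Ferrers relation: let $u(b)=0$, let $u$ take distinct values above $1$ elsewhere, and let $v$ take distinct values in $(0,1)$ on the non-neighbors of $b$ and distinct values in $(-1,0)$ on its neighbors. So an $N$-cover always exists. We shall show that for a random $S$ one cannot do with $(1-\varepsilon)N$ relations, for any choice of $(A_1,B_1)$.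

## 5. Random connection sets and homogeneous rectangles

**The random model.** Let $0<p\le\frac12$ and $\theta\in\{0,1\}$ be fixed, let $(\xi_c)_{c\in\mathcal C}$ be independent with $\Pr(\xi_c=1)=p$, $\Pr(\xi_c=0)=1-p$, and let $S$ be the union of all $c\in\mathcal C$ with $\xi_c=1$, together with $\{m\}$ if $\theta=1$.

There are $m^2$ pairs $(a,b)$ but only $M$ independent variables: for example $(0,1)$ and $(2,3)$ have the same class $[1]$, so they are both edges or both non-edges. The first lemma shows how to work with this. Inside a large set of pairs one samples a smaller grid in which no class repeats.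

**Lemma 7.** Let $h_0=\lceil 4\ln m/p\rceil$ and $q=2h_0^4$. The probability that there are $A'\subset A$, $B'\subset B$ with $|A'|=|B'|=q$ and no edge between them is at most $m^{-8}$. The same holds for the event that there are such $A',B'$ with all pairs adjacent.

*Proof.* Given such $A',B'$, choose $a_1,\dots,a_{h_0}\in A'$ and $b_1,\dots,b_{h_0}\in B'$ independently and uniformly. Let $(i,j)\ne(i',j')$. We claim $\Pr([b_j-a_i]=[b_{j'}-a_{i'}])\le 2/q$. If $j\ne j'$, condition on everything but $b_j$: then $b_j$ must be one of the two values $a_i\pm(b_{j'}-a_{i'})$. If $j=j'$, then $i\ne i'$; condition on everything but $a_i$, which must be one of two values. Also $\Pr(b_j-a_i=m)\le 1/q$. The expected number of these coincidences is at most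
$$\frac{h_0^2(h_0^2-1)}2\cdot\frac2q+\frac{h_0^2}q=\frac{h_0^4}q=\frac12<1 .$$
So some choice has no coincidence. It yields $h_0^2$ distinct classes $[b_j-a_i]\in\mathcal C$, all with $\xi=0$ in the first case, all with $\xi=1$ in the second. For a fixed tuple $(a_1,\dots,b_{h_0})$ with distinct classes this has probability $(1-p)^{h_0^2}$, respectively $p^{h_0^2}\le(1-p)^{h_0^2}$. There are at most $m^{2h_0}$ tuples, and $ph_0\ge4\ln m$, so both probabilities are at most
$$m^{2h_0}(1-p)^{h_0^2}\le\exp(2h_0\ln m-ph_0^2)\le m^{-2h_0}\le m^{-8}.\qquad\square$$

## 6. Two lower-bound methods that fall short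

**Fooling sets.** If $(a,b)$ and $(a',b')$ lie in a Ferrers relation $F$, then $(a,b')\in F$ or $(a',b)\in F$: otherwise $u(b)<v(a)\le u(b')<v(a')\le u(b)$. So two non-adjacent pairs with $a\sim b'$ and $a'\sim b$ cannot lie in the same edge-free Ferrers relation, and a set of $\tau$ non-adjacent pairs $(a_i,b_i)$ with $a_i\sim b_j$ for all $i\ne j$ forces $T\ge\tau$. This is the argument used for the hexagon above, and the first thing to try. In our random graphs it stops early. In such a set the $a_i$ are distinct, since $a_i=a_j$ with $i\ne j$ would give $a_j\sim b_j$; likewise for the $b_j$. So if $\tau\ge2q$, then $\{a_1,\dots,a_q\}$ and $\{b_{q+1},\dots,b_{2q}\}$ are completely joined, which by Lemma 7 has probability at most $m^{-8}$. When $p$ is at least a constant over $\ln m$, the number $2q$ is bounded by a power of $\ln m$, far below the target $(1-\varepsilon)N$.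

**A union bound over covers.** One could instead bound, for each family $F_1,\dots,F_T$, the probability that it is a cover, and sum. This bare sum is useless, because there are too many families for $M$ random bits. Let $\theta=0$ and $T\ge2$, fix $(A_1,B_1)$ and an enumeration $b_1,\dots,b_N$ of $B_1$. For each bijection $\sigma:A_1\to\{1,\dots,N\}$ the set $\{(a,b_l):l\le\sigma(a)\}$ is a Ferrers relation, with $u(b_l)=l$ and $v(a)=\sigma(a)+\frac12$, and different $\sigma$ give different sets. Put $A_1\times B_1$ for all other relations of the family. If all $\xi_c=0$, there are no edges, so each of these $N!$ families is a cover. Each therefore contributes at least $(1-p)^M\ge2^{-M}$, and the sum is at least $N!\,2^{-M}$, which tends to infinity.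

So we may not record whole orderings. We need a small certificate that refutes a cover, cheap to describe, and such that a random graph contains it with very high probability.

## 7. Ranks, and vertices that never come first

Let $F_1,\dots,F_T$ be a $T$-cover of $(A_1,B_1)$, $F_t=\{u_t(b)<v_t(a)\}$. Let $\pi_t(b)\in\{1,\dots,N\}$ be the rank of $b$ in $B_1$ by *increasing* $u_t$, and $\pi_t(a)$ the rank of $a$ in $A_1$ by *decreasing* $v_t$. If $u_t(b)<v_t(a)$, then lowering $u_t(b)$ or raising $v_t(a)$ keeps the inequality. Hence
$$(a,b)\in F_t,\ \pi_t(a')\le\pi_t(a),\ \pi_t(b')\le\pi_t(b)\ \Longrightarrow\ (a',b')\in F_t,\ \text{so } a'\not\sim b'. \tag{2}$$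
If $G_S$ has no $q\times q$ rectangle without edges (that is, no $A',B'$ as in the first part of Lemma 7), then
$$(a,b)\in F_t\ \Longrightarrow\ \min(\pi_t(a),\pi_t(b))\le q, \tag{3}$$
because otherwise by (2) the $q$ elements of lowest rank on each side would span no edge.

So each relation acts only through its $q$ lowest ranks on each side. Look at the $B$ side. If $b$ has rank $1$ in $F_t$, then $F_t$ can cover all non-adjacent pairs at $b$: this is the star. If instead some vertices $y$ precede $b$, then by (2) $F_t$ covers $(a,b)$ only if $a$ is non-adjacent to every such $y$. With $T\le(1-\varepsilon)N$ relations there are at most $(1-\varepsilon)N$ first places, so at least $\varepsilon N$ vertices $b$ never come first. For such a $b$, a vertex $a$ with $a\not\sim b$ escapes all relations in which $b$ has low rank as soon as $a$ has a neighbor in each set of predecessors. If a set of predecessors has $s$ elements with distinct classes, $a$ has a neighbor there with probability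
$$1-(1-p)^s=e^{-g(s)},\qquad g(s):=-\ln\bigl(1-(1-p)^s\bigr)\quad(s\ge1).$$
So the cost of escaping is governed by a sum of values of $g$. The key point is that on average over $b$ this sum is only $O(1/p)$. If $p\ge C/\ln m$ with a large constant $C$, the escape probability is at least a small negative power of $m$.

Now the precise version. Fix $0<\varepsilon\le\frac12$ and put, with $h_0,q$ as in Lemma 7,
$$h_0=\lceil 4\ln m/p\rceil,\quad q=2h_0^4,\quad Q=\lceil 4q/\varepsilon\rceil,\quad W=1+qQ,\quad \gamma=\frac8{\varepsilon p},\quad h=\lceil16We^{2\gamma}\ln m\rceil . \tag{4}$$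
(The number $h$ is used from Section 8 on.)

**Lemma 8.** Let $F_1,\dots,F_T$ be a cover of $(A_1,B_1)$ with $T\le(1-\varepsilon)N$, with ranks $\pi_t$ as above, and for $b\in B_1$ let $\Lambda(b)=\{t:\pi_t(b)\le q\}$. There are a set $B''\subset B_1$ with $|B''|\ge\varepsilon N/2$ and sets $Y_t(b)\subset\{y\in B_1:\pi_t(y)<\pi_t(b)\}$ for $b\in B''$, $t\in\Lambda(b)$, such that, with $V(b)=\{b\}\cup\bigcup_{t\in\Lambda(b)}Y_t(b)$:

1. $|\Lambda(b)|\le Q$ and $1\le|Y_t(b)|\le q-1$ for all $b\in B''$, $t\in\Lambda(b)$; in particular $|V(b)|\le W$;
2. $\sum_{t\in\Lambda(b)}g(|Y_t(b)|)\le\gamma$ for all $b\in B''$;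
3. every $y\in B$ lies in $V(b)$ for at most $W$ elements $b\in B''$.

The same holds on the $A$ side, with $A''\subset A_1$, $\Lambda(a)=\{t:\pi_t(a)\le q\}$, sets $X_t(a)$ in place of $Y_t(b)$, and $U(a)=\{a\}\cup\bigcup_{t\in\Lambda(a)}X_t(a)$ in place of $V(b)$.

*Proof.* We discard three kinds of elements of $B_1$.

**Discarding popular elements.** This bounds the number of relations attached to an element. Call $b$ *popular* if $|\Lambda(b)|>Q$. Each $t$ has at most $q$ elements of rank at most $q$, so $\sum_b|\Lambda(b)|\le Tq\le Nq$. Hence at most $Nq/Q\le\varepsilon N/4$ elements are popular. Let $B^\circ$ be the set of non-popular elements, and for $b\in B^\circ$, $t\in\Lambda(b)$ put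
$$Y_t(b)=\{b'\in B^\circ:\pi_t(b')<\pi_t(b)\},\qquad |Y_t(b)|\le q-1 .$$

**Discarding exposed elements.** This makes the sets non-empty, and it is the only place where $T\le(1-\varepsilon)N$ is needed in full. Call $b\in B^\circ$ *exposed* if $Y_t(b)=\emptyset$ for some $t\in\Lambda(b)$. For each $t$ only the element of $B^\circ$ of lowest rank can have $Y_t(b)=\emptyset$. So at most $T\le(1-\varepsilon)N$ elements are exposed.

**Discarding expensive elements.** This bounds the cost of escaping. For non-exposed $b\in B^\circ$ let $\Gamma(b)=\sum_{t\in\Lambda(b)}g(|Y_t(b)|)$. For fixed $t$ the sizes $|Y_t(b)|$ are distinct for distinct $b\in B^\circ$, since $|Y_t(b)|+1$ is the rank of $b$ within $B^\circ$. Also $(1-p)^s\le e^{-ps}$, so $g(s)\le-\ln(1-e^{-ps})$, and the right side decreases in $s$. Summing over $t$ first,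
$$\sum_b\Gamma(b)\le T\sum_{s\ge1}g(s)\le T\int_0^\infty-\ln(1-e^{-px})\,dx=T\sum_{l\ge1}\frac1l\int_0^\infty e^{-lpx}\,dx=T\sum_{l\ge1}\frac1{l^2p}=\frac{\pi^2T}{6p}\le\frac{2N}p .$$
(The series $-\ln(1-z)=\sum_{l\ge1} z^l/l$ has non-negative terms for $0\le z<1$, so sum and integral may be exchanged.) Hence at most $\frac{2N}p\big/\frac8{\varepsilon p}=\varepsilon N/4$ non-exposed $b$ have $\Gamma(b)>\gamma$.

**Conclusion.** Let $B''$ be the set of non-exposed $b\in B^\circ$ with $\Gamma(b)\le\gamma$. Then
$$|B''|\ge N-\frac{\varepsilon N}4-(1-\varepsilon)N-\frac{\varepsilon N}4=\frac{\varepsilon N}2 ,$$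
and properties 1 and 2 hold, with $|V(b)|\le1+Q(q-1)\le W$. For property 3 let $y\in V(b)$ with $b\in B''$. Either $b=y$, or $y\in Y_t(b)$ for some $t\in\Lambda(b)$. In the latter case $y\in B^\circ$ and $\pi_t(y)<\pi_t(b)\le q$, so $t\in\Lambda(y)$. This leaves at most $Q$ choices for $t$, because $y$ is not popular, and then $b$ is one of the $q$ elements with $\pi_t(b)\le q$. So there are at most $1+Qq=W$ such $b$.

The argument used only that each $\pi_t$ is a bijection from $B_1$ to $\{1,\dots,N\}$, so it applies verbatim to $A_1$. $\square$

## 8. Data, generic position and good pairs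

The certificate against a cover will be a pair $(a,b)$ with $a\not\sim b$, such that $a$ has a neighbor in each $Y_t(b)$ and $b$ has a neighbor in each $X_t(a)$. The sets $Y_t(b)$, $X_t(a)$ come from a cover chosen after the graph, so we make a union bound over all possibilities for them. To pay for that we take $h$ vertices on each side. Describing them with their sets costs about $hW\ln m$ in the exponent, while $h^2$ independent pairs give a failure probability $\exp(-\frac12h^2e^{-2\gamma})$. For $h$ a large multiple of $We^{2\gamma}\ln m$ the second wins.

**Definition (datum).** A *datum* consists of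

* $a_1,\dots,a_h\in A$ and, for each $i$, a sequence $\mathcal X_i$ of at most $Q$ non-empty subsets of $A\setminus\{a_i\}$ of size at most $q-1$;
* $b_1,\dots,b_h\in B$ and, for each $j$, a sequence $\mathcal Y_j$ of at most $Q$ non-empty subsets of $B\setminus\{b_j\}$ of size at most $q-1$.

Put $U_i=\{a_i\}\cup\bigcup\mathcal X_i$ and $V_j=\{b_j\}\cup\bigcup\mathcal Y_j$; these sets have at most $W$ elements. The datum is *generic* if

* (D1) $[y-x]\ne[y'-x']$ whenever $(i,j)\ne(i',j')$, $x\in U_i$, $y\in V_j$, $x'\in U_{i'}$, $y'\in V_{j'}$;
* (D2) $y-x\ne m$ for all $i,j$, $x\in U_i$, $y\in V_j$;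
* (D3) for all $i,j$: $y+y'\ne2a_i$ for distinct $y,y'\in V_j$, and $x+x'\ne2b_j$ for distinct $x,x'\in U_i$;
* (D4) $\sum_{X\in\mathcal X_i}g(|X|)\le\gamma$ and $\sum_{Y\in\mathcal Y_j}g(|Y|)\le\gamma$ for all $i,j$.

Given $G_S$, the pair $(i,j)$ is *good* if $a_i\not\sim b_j$, each $Y\in\mathcal Y_j$ contains a neighbor of $a_i$, and each $X\in\mathcal X_i$ contains a neighbor of $b_j$.

*What the conditions exclude.* If $a_1=0$ and $V_1$ contains $1$ and $-1$, then $0\sim1$ and $0\sim-1$ are the same event; here $y+y'=0=2a_1$, and (D3) forbids it. If $a_1=0$, $b_1=1$, $a_2=2$, $b_2=3$, the pairs $(1,1)$ and $(2,2)$ both depend on $\xi_{[1]}$; (D1) forbids it. (D2) excludes the difference $m$, whose status is not random.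

We use *Harris' inequality*: if $E_1,\dots,E_l$ are increasing events determined by finitely many independent $\{0,1\}$-valued variables (increasing: turning a $0$ into a $1$ never destroys the event), then $\Pr(E_1\cap\dots\cap E_l)\ge\prod_i\Pr(E_i)$. For instance, with three fair bits, $\{\xi_1=1\text{ or }\xi_2=1\}$ and $\{\xi_2=1\text{ or }\xi_3=1\}$ hold together with probability $\frac12+\frac18=\frac58\ge\frac9{16}$.

**Lemma 9.** Let $0<\varepsilon\le\frac12$, $0<p\le\frac12$. In the random model, the probability that some generic datum has no good pair is at most $m^{-4}$.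

*Proof.*

**One generic datum.** We show that a fixed generic datum has no good pair with probability at most $\exp(-\frac12h^2e^{-2\gamma})$. Whether $(i,j)$ is good depends only on the adjacency of pairs $(x,y)\in U_i\times V_j$. By (D2) their classes $[y-x]$ lie in $\mathcal C$, so goodness depends only on $\xi$ at these classes. By (D1) the sets of classes are disjoint for different $(i,j)$. So the $h^2$ events "$(i,j)$ is good" are independent.

Fix $(i,j)$. The map $y\mapsto[y-a_i]$ is injective on $V_j$: if $[y-a_i]=[y'-a_i]$ with $y\ne y'$, then $y-a_i=-(y'-a_i)$, that is $y+y'=2a_i$, against (D3). Likewise $x\mapsto[b_j-x]$ is injective on $U_i$. So for $Y\in\mathcal Y_j$ the event "$a_i$ has a neighbor in $Y$" says that one of $|Y|$ distinct variables equals $1$, and has probability $1-(1-p)^{|Y|}=e^{-g(|Y|)}$. Similarly, for $X\in\mathcal X_i$ the event "$b_j$ has a neighbor in $X$" has probability $e^{-g(|X|)}$. All these events are increasing. By Harris' inequality and (D4) they hold simultaneously with probability at least $e^{-2\gamma}$. Since $b_j\notin Y$ and $a_i\notin X$, the same injectivity shows that none of them involves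 the class $c_0=[b_j-a_i]$. So they are independent of the event $\xi_{c_0}=0$, which means $a_i\not\sim b_j$. Hence
$$\Pr((i,j)\text{ is good})\ge(1-p)e^{-2\gamma}\ge\tfrac12e^{-2\gamma},$$
and by independence no pair is good with probability at most $(1-\frac12e^{-2\gamma})^{h^2}\le\exp(-\frac12h^2e^{-2\gamma})$.

**All data.** We count data and take the union bound. A sequence of at most $Q$ subsets of size at most $q-1$ can be written as a $Q\times(q-1)$ array whose entries are vertices of one part or a blank, rows left entirely blank at the end standing for absent sets. So the number of data is at most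
$$\bigl(m(m+1)^{Q(q-1)}\bigr)^{2h}\le(m+1)^{2hW}\le m^{4hW}.$$
As $h\ge16We^{2\gamma}\ln m$, we have $\frac12h^2e^{-2\gamma}\ge8hW\ln m$, and the probability in question is at most
$$\exp\bigl(4hW\ln m-\tfrac12h^2e^{-2\gamma}\bigr)\le\exp(-4hW\ln m)\le m^{-4}.\qquad\square$$

## 9. No cover by $(1-\varepsilon)N$ relations

**Proposition 10.** Let $0<\varepsilon\le\frac12$. There is $m_0(\varepsilon)$ such that for odd $m\ge m_0(\varepsilon)$, $\frac{128}{\varepsilon\ln m}\le p\le\frac12$ and $\theta\in\{0,1\}$, the probability that some $(A_1,B_1)$ has a $T$-cover in $G_S$ with $T\le(1-\varepsilon)N$ is at most $m^{-3}$.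

*Proof.*

**Step 1: size of the parameters.** We shall need that $h$ and $W$ are small compared with $N$, namely
$$12\,h^4W^4<\varepsilon N\qquad\text{for } m\ge m_0(\varepsilon). \tag{5}$$
This is where the lower bound on $p$ enters. From $1/p\le\varepsilon\ln m/128$ we get $h_0\le\frac{\varepsilon}{32}(\ln m)^2+1\le(\ln m)^2$, since $\varepsilon\le\frac12$ and $(\ln m)^2\ge(\ln3)^2>1.2$. Then $q\le2(\ln m)^8$. As $q/\varepsilon\ge1$, $Q\le5q/\varepsilon\le10(\ln m)^8/\varepsilon$. So $W\le1+20(\ln m)^{16}/\varepsilon\le21(\ln m)^{16}/\varepsilon$. Moreover $2\gamma=\frac{16}{\varepsilon p}\le\frac18\ln m$, so $e^{2\gamma}\le m^{1/8}$ and $h\le17W m^{1/8}\ln m$. Altogether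
$$h^4W^4\le17^4\,W^8\,m^{1/2}(\ln m)^4\le17^4\cdot21^8\,\varepsilon^{-8}\,m^{1/2}(\ln m)^{132},$$
which is $o(m)$ for fixed $\varepsilon$. This gives (5) for suitable $m_0(\varepsilon)$.

**Step 2: the exceptional events.** We isolate the randomness. Let $\mathcal E_1$ be the event that there is an edge-free $q\times q$ rectangle, and $\mathcal E_2$ the event that some generic datum has no good pair. By Lemmas 7 and 9, $\Pr(\mathcal E_1)+\Pr(\mathcal E_2)\le m^{-8}+m^{-4}\le m^{-3}$. The rest is deterministic: we assume that neither occurs and that $F_1,\dots,F_T$ with $T\le(1-\varepsilon)N$ is a cover of some $(A_1,B_1)$, and derive a contradiction.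

**Step 3: a generic datum inside the cover.** We extract from the cover a datum to which $\mathcal E_2$ applies. Take $A'',B''$ and the sets $X_t(a),Y_t(b),U(a),V(b)$ of Lemma 8. Choose $a_1,\dots,a_h\in A''$ and $b_1,\dots,b_h\in B''$ independently and uniformly, and put $\mathcal X_i=(X_t(a_i))_{t\in\Lambda(a_i)}$, $\mathcal Y_j=(Y_t(b_j))_{t\in\Lambda(b_j)}$. Then $U_i=U(a_i)$, $V_j=V(b_j)$. By Lemma 8 this is a datum, and it satisfies (D4). We bound the probabilities that (D1)–(D3) fail. By property 3 of Lemma 8, for each fixed $z$,
$$\Pr(z\in V(b_j))\le\frac W{|B''|}\le\frac{2W}{\varepsilon N},\qquad \Pr(z\in U(a_i))\le\frac W{|A''|}\le\frac{2W}{\varepsilon N}. \tag{6}$$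

* (D1): Let $(i,j)\ne(i',j')$. If $j\ne j'$, condition on all choices except $b_j$. A violation requires that one of the values $x\pm(y'-x')$, with $x\in U_i$, $x'\in U_{i'}$, $y'\in V_{j'}$, lies in $V(b_j)$. There are at most $2W^3$ values, so by (6) the probability is at most $4W^4/(\varepsilon N)$. If $j=j'$, then $i\ne i'$. Condition on all choices except $a_i$; one of at most $2W^3$ values $y\pm(y'-x')$, with $y,y'\in V_j$, $x'\in U_{i'}$, must lie in $U(a_i)$, and the bound is the same. There are at most $h^4/2$ unordered pairs of index pairs, so (D1) fails with probability at most $2h^4W^4/(\varepsilon N)$.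
* (D2): For given $i,j$ condition on $a_i$. One of at most $W$ values $x+m$ with $x\in U_i$ must lie in $V(b_j)$. Summing over the $h^2$ pairs $(i,j)$, the probability is at most $2h^2W^2/(\varepsilon N)$.
* (D3): For given $i,j$ condition on $b_j$. For each of at most $W^2$ pairs $(y,y')$ the equation $2a=y+y'$ has at most $2$ solutions $a\in\mathbb Z_{2m}$. So the first part fails with probability at most $2W^2/|A''|\le4W^2/(\varepsilon N)$. The second part is symmetric, conditioning on $a_i$. Summing over $(i,j)$, the probability is at most $8h^2W^2/(\varepsilon N)$.

The sum of the three bounds is at most $12h^4W^4/(\varepsilon N)<1$ by (5). So some choice is a generic datum.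

**Step 4: the good pair is not covered.** This gives the contradiction. Since $\mathcal E_2$ does not occur, the generic datum has a good pair; write $(a,b)=(a_i,b_j)$. As $a\not\sim b$, we have $(a,b)\in F_t$ for some $t$. Since $\mathcal E_1$ does not occur, (3) gives $\pi_t(b)\le q$ or $\pi_t(a)\le q$. If $\pi_t(b)\le q$, then $t\in\Lambda(b)$, and by goodness $Y_t(b)$ contains a neighbor $y$ of $a$. But $\pi_t(y)<\pi_t(b)$, so (2) gives $a\not\sim y$, a contradiction. If $\pi_t(a)\le q$, then $t\in\Lambda(a)$, and $X_t(a)$ contains a neighbor $x$ of $b$ with $\pi_t(x)<\pi_t(a)$; (2) gives $x\not\sim b$, a contradiction. $\square$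

It is worth seeing why the threshold for $p$ is of order $1/\ln m$. Lemma 9 needs $h$ of size about $e^{2\gamma}$ up to powers of $\ln m$, and Step 3 needs $h^4$ well below $N$. So $e^{8\gamma}$, with $\gamma=8/(\varepsilon p)$, must be at most a power of $m$ with exponent below $1$.

## 10. Fixed degree: proofs of Theorems 2 and 1

**Proof of Theorem 2.** We transfer Proposition 10 from the random model to a uniformly random $S$ of fixed size. Let $s=\lfloor k/2\rfloor$, $\theta=k-2s$ and $p=s/M=\frac{2s}{m-1}$. Then
$$p\ge\frac{k-1}{m-1}\ge\frac{k-1}m\ge\frac{130}{\varepsilon\ln m}-\frac1m\ge\frac{128}{\varepsilon\ln m},$$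
where the last step holds because $\frac2{\varepsilon\ln m}\ge\frac1m$, and $p\le\frac k{m-1}\le\frac12$. So Proposition 10 applies for $m\ge m_1(\varepsilon):=m_0(\varepsilon)$.

In the random model $|S|=2\sum_c\xi_c+\theta$. Condition on $\sum_c\xi_c=s$. Then $G_S$ is uniform over all $k$-regular graphs $G_S$ on $\mathbb Z_{2m}$: all choices of $s$ classes are equally likely, and by parity $m\in S$ if and only if $k$ is odd. For $Z=\sum_c\xi_c\sim\mathrm{Bin}(M,p)$ we have
$$\frac{\Pr(Z=j+1)}{\Pr(Z=j)}=\frac{(M-j)p}{(j+1)(1-p)}\ge1\iff j+1\le(M+1)p=s+p .$$
So the probabilities increase weakly up to $j=s$ and decrease afterwards. Thus $s$ is a mode, and since there are $M+1$ possible values, $\Pr(Z=s)\ge\frac1{M+1}$.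

Hence the fraction of $k$-regular $G_S$ for which some $(A_1,B_1)$ has a $T$-cover with $T\le(1-\varepsilon)N$ is at most $(M+1)m^{-3}\le m^{-2}$. For every other $k$-regular $G_S$ put $r=\mathcal R(G_S)$, which is finite by Lemma 4. By Lemma 6 some $(A_1,B_1)$ has a $(2r-2)$-cover, so $2r-2>(1-\varepsilon)N>(1-\varepsilon)\frac m2$, that is,
$$\mathcal R(G_S)>1+\frac{1-\varepsilon}4\,m . \tag{7}$$
The upper bound $m+1$ is Lemma 4. $\square$

**Proof of Theorem 1.** We apply Theorem 2 with $\varepsilon=\frac12$, and with $m$ as large as possible for the given $k$. For large $k$ let $m$ be the largest odd integer $m\ge3$ with $260\,m/\ln m\le k$. Since $x/\ln x$ increases to infinity for $x\ge e$, this $m$ exists, and $m\to\infty$ as $k\to\infty$. By maximality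
$$k<\frac{260(m+2)}{\ln(m+2)} .$$
The right side is $o(m)$, so for large $k$ we have $k\le\frac{m-1}2$ and $k<m+2$. Thus Theorem 2 applies, and as $m^{-2}<1$, some $k$-regular $G_S$ on $\mathbb Z_{2m}$ satisfies (7). For it
$$\mathcal R(G_S)>1+\frac m8>\frac{m+2}8>\frac{k\ln(m+2)}{2080}>\frac{k\ln k}{2080},$$
using the displayed bound on $k$ in the third inequality and $k<m+2$ in the last. For $\ln k\ge2080$ the last quantity is at least $k$, so $\mathcal R(G_S)>k\ge3$. The graph is bipartite, and word-representable by Lemma 4. By Lemma 5 a connected component of it is a connected bipartite word-representable $k$-regular circulant graph whose representation number is at least as large. $\square$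

Thus the statement that every word-representable $k$-regular circulant graph satisfies $\mathcal R(G)\le k$ fails for every sufficiently large $k$, even for connected bipartite graphs.

## 11. Poset dimension and the upper bound in Theorem 3

Recall that a *realizer* of a finite poset is a family $L_1,\dots,L_d$ of linear extensions such that every incomparable pair occurs in both orders among the $L_i$; the least possible $d$ is the *dimension*. The *comparability graph* joins the comparable pairs. For instance, for $K_{3,3}$ with every even vertex below every odd one, $024135$ and $420531$ form a realizer; these are the two halves of the word in Section 1.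

**Proof of Theorem 3.** The lower bound, for $k\ge k_0$, is Theorem 1. For the upper bound let $G$ be a bipartite graph with parts $A,B$ and maximum degree $k$. Consider the poset on $A\cup B$ in which $a<b$ if and only if $a\in A$, $b\in B$ and $a\sim b$. It is a poset, because no element is both above one element and below another, and its comparability graph is $G$. Let $L_1,\dots,L_d$ be a realizer with $d$ equal to the dimension. In the $d$-uniform word $L_1L_2\cdots L_d$, comparable pairs occur in the same order in all $L_i$, hence alternate; incomparable pairs occur in both orders, hence do not. So the word represents $G$, and $\mathcal R(G)\le d$. By a theorem of Scott and Wood (*Better bounds for poset dimension and boxicity*, Trans. Amer. Math. Soc. 373 (2020)), every poset whose comparability graph has maximum degree $\Delta$ has dimension at most $\Delta(\log\Delta)^{1+o(1)}$. With $\Delta=k$ this gives $\rho(k)\le k(\log k)^{1+o(1)}$. $\square$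

So for bipartite $k$-regular circulant graphs the worst case of $\mathcal R$ is determined up to a factor $(\log k)^{o(1)}$. Nothing is claimed here about particular small $k$, nor about an upper bound for non-bipartite circulants.
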